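# An $\omega$-categorical structure with no nice enumeration

## 1. The guess that a nice enumeration always exists, on sets, $(\mathbb Q,<)$ and the random graph

List a countable structure as $m_0,m_1,m_2,\dots$. Attach to each element the finite set of elements listed before it. In a very symmetric structure these finite "pasts" should repeat themselves: far along any sequence of elements, an earlier past, together with the element that it belongs to, should reappear inside a later one. The first guess is therefore that every $\omega$-categorical structure can be listed so that this always happens. Let us make this precise and test it.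

Throughout, structures are in countable languages. A countably infinite structure $M$ is *$\omega$-categorical* if every countable model of its complete theory is isomorphic to $M$. We use this only through the Ryll-Nardzewski theorem: $M$ is $\omega$-categorical if and only if, for every $m\ge1$, the group $\mathrm{Aut}(M)$ has only finitely many orbits on $M^m$. The group $\mathrm{Aut}(M)$ is *$k$-transitive* if any $k$-tuple of distinct elements can be carried to any other by an automorphism.

**Definition (enumerations).** An enumeration of $M$ is a linear ordering $\prec$ of $M$ of order type $\omega$, that is, a listing $M=\{m_0,m_1,\dots\}$ without repetitions, with $m_k\prec m_l$ iff $k<l$. We write $P(a)=\{c\in M: c\prec a\}$, and $a\sqsubseteq b$ if there is $\sigma\in\mathrm{Aut}(M)$ with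
$$\sigma(a)=b\qquad\text{and}\qquad \sigma(P(a))\subseteq P(b).\tag{1}$$

**Definition (nice).** An enumeration $\prec$ is nice if every infinite sequence $a_0\prec a_1\prec a_2\prec\cdots$ in $M$ contains $i<j$ with $a_i\sqsubseteq a_j$. (In words: the initial segment below $a_i$ is isomorphic to a substructure of the initial segment below $a_j$, by an automorphism of $M$ that maps $a_i$ to $a_j$.)

The problem comes from Aleksander Ivanov, "Nice enumerations and extreme amenability", arXiv:1310.7116 (2013). It is posed there as an open question whether there are $\omega$-categorical structures without nice enumerations.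

**Test 1: the pure set.** Let $a\prec b$. Then $|P(a)|\le|P(b)|$, so some injection $P(a)\cup\{a\}\to P(b)\cup\{b\}$ takes $a$ to $b$ and $P(a)$ into $P(b)$. It extends to a permutation of $M$. So $a\sqsubseteq b$ whenever $a\prec b$, and every enumeration is nice.

**Test 2: $(\mathbb Q,<)$.** Let $\prec$ be any enumeration of $\mathbb Q$. For $a\in\mathbb Q$ let $p(a)$ and $q(a)$ be the numbers of elements of $P(a)$ that are smaller, respectively larger, than $a$ in the order of $\mathbb Q$. Every order-preserving bijection between finite subsets of $\mathbb Q$ extends to an automorphism (piecewise linearly). So $a\sqsubseteq b$ iff $p(a)\le p(b)$ and $q(a)\le q(b)$. Every infinite sequence of natural numbers has an infinite nondecreasing subsequence. Apply this first to $p(a_0),p(a_1),\dots$ and then to the $q$-values along the subsequence found: we get $i<j$ with $a_i\sqsubseteq a_j$. Again every enumeration is nice.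

**Test 3: the random graph.** This is the countable graph with the extension property: for disjoint finite sets $U,V$ of vertices, some vertex outside $U\cup V$ is adjacent to everything in $U$ and to nothing in $V$. Isomorphisms between its finite induced subgraphs extend to automorphisms.

Here a bad enumeration exists. Fix a listing $v_0,v_1,\dots$ of the vertices. At stage $i=0,1,2,\dots$ enumerate the first $v_l$ not yet enumerated; then $i+4$ new vertices that induce a cycle of length $i+4$; then a new vertex $a_i$ adjacent to all vertices of this cycle and to no other vertex enumerated so far. The extension property provides all of these. Suppose $i<j$ and $\sigma$ witnesses $a_i\sqsubseteq a_j$. The neighbors of $a_i$ in $P(a_i)$ induce a cycle of length $i+4$, and $\sigma$ sends them to neighbors of $a_j$ in $P(a_j)$, which induce a cycle of length $j+4$. But a proper induced subgraph of a cycle is a disjoint union of paths, so it contains no cycle. So this enumeration is not nice.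

A good enumeration also exists. Take vertex set $\{0,1,2,\dots\}$ in its usual order, and let each pair be an edge independently with probability $\frac12$; almost surely the result is the random graph. Fix a finite graph $H$ with $n+1$ vertices, $n\ge1$, and a distinguished vertex $h$. For a vertex $m$, cut $\lfloor m/n\rfloor$ disjoint blocks of size $n$ out of $\{0,\dots,m-1\}$. A given block together with $m$ forms a copy of $H$ with $m$ in the role of $h$ with probability at least $p=2^{-\binom{n+1}{2}}$. For different blocks these events involve disjoint sets of pairs, hence are independent. So the probability that no block works is at most $(1-p)^{\lfloor m/n\rfloor}$, which is summable over $m$. By the Borel–Cantelli lemma, almost surely all but finitely many $m$ work for $(H,h)$, and there are only countably many $(H,h)$ up to isomorphism. Fix an outcome for which all this holds. Given $a_0\prec a_1\prec\cdots$, the graph on $P(a_0)\cup\{a_0\}$, pointed at $a_0$, embeds into $P(a_j)\cup\{a_j\}$ pointed at $a_j$ for all large $j$ (trivially so if $P(a_0)=\emptyset$), and the embedding extends to an automorphism. So this enumeration is nice.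

Test 3 shows what makes the question hard. The first way to refute the guess is to find an infinite family of pointed finite configurations, none embedding in another, as the cycles above. This produces a bad enumeration. It does not defeat the enumerator who floods every past with all small configurations, so that the cycles become harmless. To refute the guess we need an obstruction that shows up in every enumeration.

The guess is in fact false. The obstruction comes from linear algebra.

## 2. Leading terms in $F[M]$ and ascending chains of submodules

Let $F$ be a field and let $F[M]$ be the $F$-vector space with basis $M$. Its elements are finite formal sums $\sum_x r_x x$, and the support of such a sum is the finite set of $x$ with $r_x\ne0$. The group $G=\mathrm{Aut}(M)$ acts linearly by permuting the basis. A *submodule* is a subspace $X$ with $\sigma X\subseteq X$ for all $\sigma\in G$.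

For example, let $M$ be a pure set. If $X\ne0$ is a submodule, take $0\ne v\in X$, a point $x$ in its support and a point $y$ outside it. With $\tau$ the transposition of $x$ and $y$, and $r$ the coefficient of $x$ in $v$, we have $v-\tau v=r(x-y)\in X$. By 2-transitivity $X$ contains all differences of basis elements. These span a subspace of codimension 1, so there are only three submodules and no long chains.

Why submodules? If $\sigma$ satisfies (1), and a vector $v$ has $a$ as the last element of its support, then $\sigma v$ has $b$ as the last element of its support. So the set of possible last elements of vectors in a submodule is closed upward under $\sqsubseteq$. A long chain of submodules gives a long chain of such sets, whatever the enumeration.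

**Proposition 1.** Let $M$ be a countably infinite structure and $X_0\subseteq X_1\subseteq X_2\subseteq\cdots$ submodules of $F[M]$ such that infinitely many of the inclusions are strict. Then $M$ has no nice enumeration.

*Proof.* Let $\prec$ be an enumeration of $M$. For $0\ne v\in F[M]$ let $\mathrm{lt}(v)$ be the $\prec$-largest element of the support of $v$. For a subspace $X$ put $\mathrm{lt}(X)=\{\mathrm{lt}(v):0\ne v\in X\}$.

**Step ($\alpha$): a subspace is detected by its leading terms.** This step lets us replace subspaces by subsets of $M$. We show that if $X\subseteq Y$ and $\mathrm{lt}(X)=\mathrm{lt}(Y)$, then $X=Y$. Otherwise choose $y\in Y\setminus X$ with $\mathrm{lt}(y)$ $\prec$-minimal; note that $y\neq0$. Choose $0\neq x\in X$ with $\mathrm{lt}(x)=\mathrm{lt}(y)$, and let $c\in F$ be the coefficient of $y$ at this element divided by that of $x$. Then $y-cx\in Y\setminus X$, so it is nonzero. Its support contains only elements $\prec\mathrm{lt}(y)$, because the leading terms have cancelled. So it has a smaller leading term, contradicting the choice of $y$.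

**Step ($\beta$): an invariant that cannot increase along $\sqsubseteq$.** This step defines the obstruction. For $a\in M$ let
$$n(a)=\min\{N: a\in\mathrm{lt}(X_N)\},$$
with $n(a)=\infty$ if there is no such $N$. We show that $a\sqsubseteq b$ implies $n(b)\le n(a)$. If $n(a)=\infty$ there is nothing to prove. Otherwise let $N=n(a)$, let $v\in X_N$ have $\mathrm{lt}(v)=a$, and let $\sigma$ satisfy (1). Then $\sigma v\in X_N$. Its support is the image under $\sigma$ of the support of $v$, so it contains $\sigma(a)=b$, and all its other elements lie in $\sigma(P(a))\subseteq P(b)$. Hence $\mathrm{lt}(\sigma v)=b$ and $n(b)\le N$.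

**Step ($\gamma$): $n$ takes infinitely many finite values.** This step uses the chain. Since the $X_m$ increase with $m$, we have $\mathrm{lt}(X_m)=\{a:n(a)\le m\}$. If $n$ took only finitely many finite values, there would be $N$ such that every finite value is at most $N$. Then $\mathrm{lt}(X_m)=\mathrm{lt}(X_N)$ for all $m\ge N$, and by Step ($\alpha$) $X_m=X_N$ for all $m\ge N$. This contradicts the infinitely many strict inclusions.

**Step 4: the bad sequence.** We now choose elements whose pasts never reappear. By Step ($\gamma$) pick $a_0$ with $n(a_0)<\infty$. Given $a_i$, the finitely many elements $c\preceq a_i$ realize only finitely many values of $n$. So by Step ($\gamma$) there is $a_{i+1}$ whose value is finite and larger than all finite values realized on $\{c:c\preceq a_i\}$. Then $a_i\prec a_{i+1}$ and $n(a_i)<n(a_{i+1})<\infty$. For $i<j$ we have $n(a_j)>n(a_i)$, so $a_i\not\sqsubseteq a_j$ by Step ($\beta$). Hence $\prec$ is not nice, and $\prec$ was arbitrary. $\blacksquare$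

The problem has become: find an $\omega$-categorical $M$ for which $F[M]$ has an infinite strictly increasing chain of submodules.

## 3. Edge sums, private vertices, and the trouble with trees

A natural way to produce a chain is to mark certain finite subsets of $M$ as *edges*, in such a way that automorphisms preserve edges and there are edges of infinitely many sizes. For an edge $e$ put $1_e=\sum_{x\in e}x$, and let
$$X_N=\mathrm{span}_F\{1_e: e\text{ an edge},\ |e|\le N\}.\tag{2}$$
This is a submodule, and $X_0\subseteq X_1\subseteq\cdots$. When is it strict infinitely often?

A generic choice fails. In the random graph let the edges be the cliques of size at least 2. Given vertices $x\neq y$ and $n\ge2$, the extension property gives a clique $f$ of size $n-1$ in the common neighborhood of $x$ and $y$. Then $1_{f\cup\{x\}}-1_{f\cup\{y\}}=x-y$. So $X_2$ already contains all differences, which span a subspace of codimension 1, and the chain has at most one strict step after $X_2$. The overlaps between edges were too large. The following condition forbids them.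

**Lemma 2.** Let $M$ be a set with a set of finite subsets, called edges, such that in every nonempty finite set $\mathcal E$ of edges some vertex lies in exactly one member of $\mathcal E$. Then for every ring $R\ne0$ with $1$, the vectors $1_e$ ($e$ an edge) are linearly independent in the free $R$-module $R[M]$.

*Proof.* Suppose $\sum_{e\in\mathcal E}r_e1_e=0$ with $\mathcal E$ finite and nonempty and all $r_e\ne0$. Some vertex lies in exactly one $e\in\mathcal E$. The coefficient of the sum at that vertex is $r_e\ne0$, a contradiction. $\blacksquare$

Call such a vertex *private* for $\mathcal E$. Private vertices are easy to get if we forget $\omega$-categoricity. Here are two attempts and the points where they break.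

First, let the edges be pairwise disjoint, partitioning $M$, with infinitely many different sizes. Every vertex of every edge is private. Here $n(a)$ from Step ($\beta$) can be read off: a vector $\sum r_e1_e$ has as its leading term the $\prec$-largest among the last elements of those $e$ with $r_e\ne0$. So $n(a)=|e|$ if $a$ is the last element of its edge $e$, and $n(a)=\infty$ otherwise. But points in edges of different sizes lie in different orbits, so there are infinitely many orbits on $M$ itself.

To repair this, let every vertex lie in edges of all sizes. Fix an infinite set $S$ of sizes $\ge4$. Let $T$ be the hypergraph in which every vertex lies in countably infinitely many edges of each size $n\in S$ and whose incidence graph (vertices on one side, edges on the other) is a tree. Private vertices exist: for finite $\mathcal E\ne\emptyset$, the incidence graph of $\mathcal E$ and $\bigcup\mathcal E$ is a finite forest with at least one incidence, so it has a node of degree 1. Nodes for edges have degree $|e|\ge4$, so that node is a vertex in exactly one member of $\mathcal E$. By Lemma 2 the chain (2) is strict at every $n\in S$, and $T$ has no nice enumeration. But $T$ is not $\omega$-categorical: automorphisms preserve distance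 in the incidence tree, and walking away from a vertex through new edges gives pairs of vertices at distances $2,4,6,\dots$. So there are infinitely many orbits on $T^2$. This is the exact point of failure. Sparsity makes edge sums independent, but total sparsity lets pairs of points remember how far apart they are.

So we need a hypergraph that is sparse enough for private vertices and dense enough that each tuple sees only a bounded amount of structure. Here is what will be built.

Fix $k\ge1$ and an infinite set $S\subseteq\{n\in\mathbb N:n\ge4^k\}$. (For the question as posed, take $k=1$ and $S=\{4,5,6,\dots\}$.)

**Theorem A.** There is a countably infinite hypergraph $M=M_S$, viewed as a structure with one symmetric $n$-ary relation $R_n$ for each $n\in S$ (an $n$-element edge is an $n$-set whose enumerations satisfy $R_n$), such that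

1. $M$ is $\omega$-categorical, and $\mathrm{Aut}(M)$ is $k$-transitive on $M$ (in particular transitive);
2. for every $n\in S$, $M$ has an edge of size $n$;
3. for every nonempty finite set $\mathcal E$ of edges of $M$, some vertex lies in exactly one member of $\mathcal E$.

**Theorem B.** $M$ has no nice enumeration.

*Proof of Theorem B from Theorem A.* Let $F$ be any field and define $X_N$ by (2). Automorphisms of $M$ preserve edges and their sizes, so each $X_N$ is a submodule. For $n\in S$ there is an edge $e$ of size $n$ by Theorem A(2). By Theorem A(3) and Lemma 2, $1_e$ is not a linear combination of the $1_{e'}$ with $|e'|\le n-1$. So $X_{n-1}\subsetneq X_n$ for every $n\in S$. As $S$ is infinite, Proposition 1 applies. $\blacksquare$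

It remains to prove Theorem A. The method is a Hrushovski-type amalgamation.

## 4. A predimension from double counting, and closed subsets

When does a finite set $\mathcal E$ of edges with union $B$ have a private vertex? If there is none, every vertex of $B$ lies in at least two members of $\mathcal E$, and counting incidences gives $\sum_{e\in\mathcal E}|e|\ge2|B|$. So it is enough to keep $2|B|-\sum|e|$ positive. This tells us what to measure.

**Definition (hypergraph, predimension).** A hypergraph is a set $A$ with a set $E(A)$ of finite subsets, its edges, whose sizes lie in $S$. A subset $X\subseteq A$ carries the induced structure $E(X)=\{e\in E(A): e\subseteq X\}$. For finite $A$ put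
$$\delta(A)=2|A|-\sum_{e\in E(A)}|e|\in\mathbb Z.\tag{3}$$

Examples: a set of $m$ points without edges has $\delta=2m$. For $n\in S$ let $A_n$ be the hypergraph on $n$ points whose only edge is the whole set; it has $\delta(A_n)=n$. Two $n$-edges sharing exactly $t$ points, with no other edges, have $\delta=2(2n-t)-2n=2(n-t)$.

**Lemma 3.** If $M$ is a hypergraph with $\delta(B)\ge1$ for every nonempty finite $B\subseteq M$, then every nonempty finite set $\mathcal E$ of edges of $M$ has a private vertex.

*Proof.* Let $B=\bigcup\mathcal E$, which is nonempty. Since $\mathcal E\subseteq E(B)$,
$$1\le\delta(B)\le2|B|-\sum_{e\in\mathcal E}|e|,$$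
so $\sum_{e\in\mathcal E}|e|<2|B|$. Every vertex of $B$ lies in at least one member of $\mathcal E$. If each lay in at least two, the sum would be at least $2|B|$. So some vertex lies in exactly one. $\blacksquare$

The basic inequality is submodularity: for finite subsets $X,Y$ of a hypergraph,
$$\delta(X\cup Y)+\delta(X\cap Y)\le\delta(X)+\delta(Y).\tag{4}$$
Indeed $|X\cup Y|+|X\cap Y|=|X|+|Y|$. Also $E(X)\cap E(Y)=E(X\cap Y)$ and $E(X)\cup E(Y)\subseteq E(X\cup Y)$. Hence the sum of edge sizes over $E(X\cup Y)$ is at least the sum over $E(X)$ plus the sum over $E(Y)$ minus the sum over $E(X\cap Y)$.

**Definition (closed).** Let $C$ be a finite subset of a hypergraph $A$, where $A$ may be infinite. We write $C\le A$, and say that $C$ is closed in $A$, if $\delta(X)>\delta(C)$ for every finite $X$ with $C\subsetneq X\subseteq A$.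

Example: let $Y$ be a subset of $A_n$ of size $m<n$. The proper subsets $X\supsetneq Y$ have $\delta(X)=2|X|>2m$, and $\delta(A_n)=n$. So $Y\le A_n$ iff $2m<n$. In $A_4$ a single point is closed, while a pair, with $\delta=4=\delta(A_4)$, is not.

Note that $C\le A$ and $C\subseteq A'\subseteq A$ give $C\le A'$ at once.

**Lemma 4.** (a) If $C\le A$ and $Y\subseteq A$ is finite, then $C\cap Y\le Y$. (b) If $A\le B\le C$ with $A,B$ finite, then $A\le C$.

*Proof.* (a) This says that closedness passes to traces. Let $C\cap Y\subsetneq X\subseteq Y$. Then $X\cap C=C\cap Y$. Also $X\not\subseteq C$, since otherwise $X\subseteq C\cap Y$; so $X\cup C\supsetneq C$. By (4) applied to $X$ and $C$,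
$$\delta(X)-\delta(C\cap Y)\ge\delta(X\cup C)-\delta(C)>0.$$

(b) This is transitivity. Let $A\subsetneq X\subseteq C$ with $X$ finite. By (a), applied to $B\le C$ and $X$, we have $B\cap X\le X$, so $\delta(X)\ge\delta(B\cap X)$. As $A\subseteq B\cap X\subseteq B$ and $A\le B$, also $\delta(B\cap X)\ge\delta(A)$. If $X\not\subseteq B$, then $B\cap X\subsetneq X$ and the first inequality is strict. If $X\subseteq B$, then $B\cap X=X\ne A$ and the second is strict. $\blacksquare$

## 5. Ribbons, and the exponential bound on size

The plan for $\omega$-categoricity is this. Build $M$ so homogeneous that isomorphisms between finite closed subsets extend to automorphisms, and show that every $m$-tuple lies in a closed set whose size is bounded in terms of $m$. Then there are finitely many orbits on $M^m$.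

Is positivity of $\delta$ on nonempty sets enough for the bound? No. Suppose $4\in S$ and let $R_d$ be the "ribbon" with vertices $p_1,\dots,p_{2d+2}$ and the $d$ edges $\{p_{2i-1},p_{2i},p_{2i+1},p_{2i+2}\}$, $1\le i\le d$. Let $Z\subseteq R_d$. The edges contained in $Z$ split into maximal runs of consecutive edges. A run of $r$ edges covers $2r+2$ points and has $\delta=2(2r+2)-4r=4$. Different maximal runs cover disjoint sets. Hence $\delta(Z)=4\rho+2s$, where $\rho$ is the number of maximal runs and $s$ the number of points of $Z$ covered by no edge of $Z$. This is at least 1 for $Z\ne\emptyset$. But suppose $R_d$ is an induced part of a hypergraph $M'$, and $Y\le M'$ is finite and contains $p_1,p_2$. Then $Z=Y\cap R_d\le R_d$ by Lemma 4(a). Either $p_1,p_2$ both lie in a run of $Z$ (the only edge containing one of them contains both), or both are uncovered. In either case $\delta(Z)\ge4=\delta(R_d)$, so closedness forces $Z=R_d$. Thus every closed set containing $p_1$ and $p_2$ has at least $2d+2$ elements. If $M'$ contains ribbons of all lengths, no bound for pairs exists, and the plan stops here.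

So a large set must be forced to have large $\delta$. How large? A closed set $Y$ chosen economically around $X$ will have $\delta(Y)\le\delta(X)\le2|X|$, so any condition $|Y|\le f(\delta(Y))$ bounds its size. We also need the condition to survive gluing. Gluing two pieces over a common closed part may nearly double the number of points, while $\delta$ is an integer that grows by at least 1. This suggests $f$ exponential with base 2.

**Definition (the class $\mathcal C$).** $\mathcal C$ is the class of finite hypergraphs $A$ such that
$$1+|X|\le2^{\delta(X)}\qquad\text{for all }X\subseteq A.\tag{5}$$

The class is closed under induced substructures and contains $\emptyset$. If $A\in\mathcal C$ and $\emptyset\ne X\subseteq A$, then $2^{\delta(X)}\ge2$, so $\delta(X)\ge1$. Consequently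
$$\emptyset\le A\quad\text{for every }A\in\mathcal C.\tag{6}$$

Also $A_n\in\mathcal C$ for $n\in S$: a proper subset of size $m$ has $\delta=2m$ and $1+m\le4^m$; the whole set has $\delta=n$ and $1+n\le2^n$.

Two things that (5) rules out: the ribbon $R_d$ has $\delta=4$ and $2d+2$ points, so it can be in $\mathcal C$ only if $2d+3\le16$, that is, $d\le6$. Two $n$-edges sharing $n-1$ points, with no other edge on their union, have $\delta=2$ and $n+1$ points. They violate (5), since $n+2>4$, and further edges on the union only lower $\delta$. So the overlap that killed the chain in the random graph is forbidden.

## 6. Free amalgamation over closed subsets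

Let $A,B\in\mathcal C$ with $A\cap B=C$ a common induced substructure. The *free amalgam* $D$ of $A$ and $B$ over $C$ has vertex set $A\cup B$ and edges $E(D)=E(A)\cup E(B)$. It induces the given structures on $A$ and $B$: an edge $e\in E(B)$ with $e\subseteq A$ lies in $C$, so it is in $E(C)\subseteq E(A)$; the same holds with $A$ and $B$ exchanged.

Some hypothesis on $C$ is needed. Let $4\in S$, and let $A,B$ be copies of $A_4$ sharing $3$ points. Then $D$ consists of two 4-edges sharing 3 points, which is not in $\mathcal C$. Here $\delta(C)=6>4$, so $C$ is not closed. If they share one point, which is closed, then $|D|=7$, $\delta(D)=6$ and $8\le2^6$.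

**Lemma 5.** If $C\le A$ and $C\le B$, then $D\in\mathcal C$, $A\le D$ and $B\le D$.

*Proof.* For $X\subseteq D$ put $X_A=X\cap A$, $X_B=X\cap B$, $X_C=X\cap C$.

**Step 1: a formula for $\delta$.** This reduces everything to $A$ and $B$. Each edge inside $X$ lies in $X_A$ or in $X_B$, so $E(X)=E(X_A)\cup E(X_B)$. An edge in both lies in $X_C$, so $E(X_A)\cap E(X_B)=E(X_C)$. Also $|X|=|X_A|+|X_B|-|X_C|$. Hence
$$\delta(X)=\delta(X_A)+\delta(X_B)-\delta(X_C).\tag{7}$$

**Step 2: $A\le D$ and $B\le D$.** This lets the construction continue. If $A\subsetneq X\subseteq D$, then $X_A=A$, $X_C=C$ and $C\subsetneq X_B\subseteq B$. By (7), $\delta(X)-\delta(A)=\delta(X_B)-\delta(C)>0$ because $C\le B$. So $A\le D$, and symmetrically $B\le D$.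

**Step 3: $D\in\mathcal C$.** We check (5) for $X\subseteq D$. If $X_A=X_C$, then $X\subseteq B$, and if $X_B=X_C$, then $X\subseteq A$; in both cases (5) holds since $A,B\in\mathcal C$. Otherwise we may assume $|X_A|\ge|X_B|$. By Lemma 4(a), applied to $C\le B$ and the set $X_B$, we have $X_C=C\cap X_B\le X_B$. As $X_C\ne X_B$ and $\delta$ is integer-valued, $\delta(X_B)-\delta(X_C)\ge1$. By (7), $\delta(X)\ge\delta(X_A)+1$, so
$$2^{\delta(X)}\ge2\cdot2^{\delta(X_A)}\ge2+2|X_A|\ge1+|X_A|+|X_B|\ge1+|X|.\qquad\blacksquare$$

The base 2 is used in the last display: one unit of $\delta$ pays for a doubling.

## 7. The hypergraph $M_S$ and its closed subsets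

**Step 1: the construction.** The purpose is to realize every closed extension inside $M$. We build $M_0=\emptyset\subseteq M_1\subseteq M_2\subseteq\cdots$ with $M_i\in\mathcal C$, $M_i\le M_{i+1}$ and $M_i$ induced in $M_{i+1}$. A *task* at $M_i$ is a pair $(C,A)$ with $C\le M_i$ and $C\le A\in\mathcal C$. Finite hypergraphs fall into countably many isomorphism types and $M_i$ has finitely many subsets, so up to isomorphism over $C$ there are countably many tasks at $M_i$; list them, with repetitions if necessary, as $t_{i,0},t_{i,1},\dots$. Fix an enumeration $j\mapsto(i_j,l_j)$ of all pairs of natural numbers with $i_j\le j$ for every $j$. At stage $j$ let $(C,A)=t_{i_j,l_j}$. Then $C\le M_{i_j}\le M_{i_j+1}\le\cdots\le M_j$, so $C\le M_j$ by Lemma 4(b). Replace $A$ by a copy that meets $M_j$ exactly in $C$, and let $M_{j+1}$ be the free amalgam of $M_j$ and this copy over $C$. By Lemma 5, $M_{j+1}\in\mathcal C$, and both $M_j$ and the copy of $A$ are closed in $M_{j+1}$. Put $M=M_S=\bigcup_iM_i$.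

**Step 2: closedness in $M_i$ is closedness in $M$.** This lets us speak of closed sets without mentioning stages. Let $M_i\subsetneq X\subseteq M$ with $X$ finite. Then $X\subseteq M_l$ for some $l>i$, and $M_i\le M_l$ by Lemma 4(b), so $\delta(X)>\delta(M_i)$. Thus $M_i\le M$. If $A'\le M_i$, then $A'\le M$, again by Lemma 4(b).

**Lemma 6.** (i) Every finite subset of $M$, with the induced structure, is in $\mathcal C$. (ii) If $C\le M$ is finite and $C\le A\in\mathcal C$, there is an embedding $g:A\to M$ that is the identity on $C$, with $g(A)\le M$.

*Proof.* (i) A finite subset lies in some $M_i\in\mathcal C$, and $\mathcal C$ is closed under induced substructures. (ii) We have $C\subseteq M_i$ for some $i$, and $C\le M$ implies $C\le M_i$. So $(C,A)$ is, up to isomorphism over $C$, a task at $M_i$. At the stage $j$ that treats it, a copy of $A$ over $C$ becomes closed in $M_{j+1}$. By Step 2 it is closed in $M$. $\blacksquare$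

**Lemma 7 (bounded closures).** Every finite $X\subseteq M$ lies in a finite $Y\le M$ with $|Y|<4^{|X|}$.

*Proof.* By Lemma 6(i), $\delta\ge0$ on finite subsets of $M$. So among the finite $Y\supseteq X$ some have minimal $\delta(Y)$. For these, $\delta(Y)\le\delta(X)\le2|X|$, and (5) gives
$$1+|Y|\le2^{\delta(Y)}\le2^{\delta(X)}\le4^{|X|}.$$
Hence their sizes are bounded, and we choose one with $|Y|$ maximal. If $Z\supsetneq Y$ is finite, then $\delta(Z)\ge\delta(Y)$ by minimality. Equality would make $Z$ a larger competitor, against the maximality of $|Y|$. So $\delta(Z)>\delta(Y)$, and $Y\le M$. $\blacksquare$

**Lemma 8 (extension).** Every isomorphism $h:C\to C'$ between finite closed subsets $C,C'\le M$ extends to an automorphism of $M$.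

*Proof.* We go back and forth. Given $x\in M$, we extend $h$ to an isomorphism between finite closed sets whose domain contains $x$; the step that puts a given element into the range is the same applied to $h^{-1}$. By Lemma 7 there is a finite $Y\le M$ containing $C\cup\{x\}$. As $C\le M$, also $C\le Y$, and $Y\in\mathcal C$ by Lemma 6(i). Let $Y'$ be a copy of $Y$ in which $C$ is replaced by $C'$ along $h$, and let $h_1:Y\to Y'$ be the resulting isomorphism extending $h$. Then $C'\le Y'\in\mathcal C$. By Lemma 6(ii) there is an embedding $g:Y'\to M$ over $C'$ with $g(Y')\le M$. Now $g\circ h_1:Y\to g(Y')$ extends $h$, is an isomorphism between closed sets, and has $x$ in its domain. Treating all elements of $M$ in turn, on both sides, gives in the union a bijection of $M$. Each finite subset of $M$ lies in the domain of some finite stage, so the bijection preserves edges and non-edges. $\blacksquare$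

## 8. Proof of Theorem A

**Step 1: edges of every size, and infinity of $M$.** This is item 2. Let $n\in S$. By (6), applied to all finite subsets of $M$ (which are in $\mathcal C$), $\emptyset\le M$; also $\emptyset\le A_n\in\mathcal C$. Lemma 6(ii) with $C=\emptyset$ and $A=A_n$ gives an edge of size $n$ in $M$. Since $S$ is infinite, $M$ is infinite; it is countable by construction.

**Step 2: $\omega$-categoricity.** We count orbits. The automorphisms of the hypergraph are those of the structure with the relations $R_n$. Let $m\ge1$. By Lemma 7 each $m$-tuple of $M$ lies in a closed set $Y$ with $|Y|<4^m$. If two tuples, with chosen closed sets $Y$ and $Y'$, admit an isomorphism $Y\to Y'$ that takes the first tuple to the second, then by Lemma 8 they lie in the same orbit. There are finitely many hypergraphs on fewer than $4^m$ points up to isomorphism, and finitely many $m$-tuples in each. So $\mathrm{Aut}(M)$ has finitely many orbits on $M^m$ for every $m$, and the Ryll-Nardzewski theorem applies.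

**Step 3: $k$-transitivity.** We show that every $k$-subset of $M$ is closed; this is where $S\subseteq\{n:n\ge4^k\}$ is used. Let $Y\subseteq M$ with $|Y|=k$. All edges have size at least $4^k>k$, so $Y$ has no edges and $\delta(Y)=2k$. Let $X\supsetneq Y$ be finite. If $|X|<4^k$, then $X$ has no edges and $\delta(X)=2|X|>2k$. If $|X|\ge4^k$, then by (5) $2^{\delta(X)}\ge1+|X|>2^{2k}$, so $\delta(X)>2k$. Hence $Y\le M$. Any bijection between two $k$-subsets is therefore an isomorphism between closed sets, and it extends to an automorphism by Lemma 8. As $k\ge1$ and $M$ is infinite, this implies transitivity. Item 1 is proved.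

**Step 4: private vertices.** This is item 3. By Lemma 6(i) and the remark before (6), $\delta(B)\ge1$ for every nonempty finite $B\subseteq M$. Lemma 3 finishes the proof. $\blacksquare$

With Theorem A proved, Theorem B holds as well: there are $\omega$-categorical structures without nice enumerations.

It is instructive to see what became of the distances that spoiled the tree $T$. Let $k=1$ and $4\in S$, and let $Q$ be the path of two 4-edges $e_1,e_2$ sharing one point, with $x\in e_1$ and $y\in e_2$ different from the shared point. Then $Q\in\mathcal C$: an edgeless subset of size $m$ satisfies $1+m\le4^m$; a subset of size $m\ge4$ containing exactly one edge has $\delta=2m-4$, and $1+m\le2^{2m-4}$; and $|Q|=7$, $\delta(Q)=6$. Also $\{x,y\}\le Q$: a larger edgeless set has $\delta\ge6$; a set containing $x,y$ and exactly one edge has at least 5 points, so $\delta\ge10-4=6$; and $\delta(Q)=6$; all these exceed $\delta(\{x,y\})=4$. So by Lemma 6(ii) any two distinct points that form a closed pair in $M$ are joined by a path of two edges, and by Lemma 8 all such pairs lie in one orbit. Pairs that are not closed lie in a closed set of at most 15 points. No pair can remember a large distance.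

## 9. Transitivity, number of examples, coefficient rings, well-orderings, interpretations

In items 3–5 below, $M=M_S$ is the structure of Theorem A.

**Theorem C.**

1. *(Transitivity.)* For every $k$ there is an $\omega$-categorical structure with $k$-transitive automorphism group and no nice enumeration. This is best possible in the sense that if the automorphism group of a countably infinite $\omega$-categorical structure is $k$-transitive for all $k$, then every enumeration of that structure is nice.
2. *(Number.)* There are $2^{\aleph_0}$ pairwise elementarily inequivalent examples in one countable relational language.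
3. *(Modules.)* For every ring $R\ne0$ with $1$, $R[M]$ contains an infinite direct sum of nonzero $\mathrm{Aut}(M)$-submodules. More precisely, the lattice of subsets of $S$ order-embeds in its lattice of submodules. So the ascending chain condition fails over every coefficient ring.
4. *(Well-orderings.)* The property defining niceness fails for every well-ordering of $M$, of any order type. In each case there is an infinite increasing sequence in which no $i<j$ is as required.
5. *(Interpretations.)* Let $N$ be a countably infinite $\omega$-categorical structure, $D\subseteq N$ an $\mathrm{Aut}(N)$-invariant set, and $\pi:D\to M$ a surjection such that every $\sigma\in\mathrm{Aut}(N)$ induces some $\bar\sigma\in\mathrm{Aut}(M)$ with $\pi\sigma=\bar\sigma\pi$ on $D$. Then $N$ has no nice enumeration. In particular this applies to every $\omega$-categorical expansion of $M$ on the same domain.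

*Proof of item 1.* The first part is Theorems A and B. The second part is Test 1 again: if $a\prec b$, then $|P(a)|\le|P(b)|$, so there is an injection from $\{c:c\preceq a\}$ to $\{c:c\preceq b\}$ that takes $a$ to $b$. It maps the finite set $P(a)\cup\{a\}$ of size $l$, say, to another set of size $l$, and $l$-transitivity extends it to an automorphism. So $a\sqsubseteq b$ whenever $a\prec b$.

*Proof of item 2.* Take $k=1$. View all $M_S$, for infinite $S\subseteq\{4,5,\dots\}$, as structures in the language $\{R_n:n\ge4\}$, with $R_n$ empty for $n\notin S$. This does not change the automorphism groups, so Theorems A and B still apply. By Theorem A(2), $M_S\models\exists\bar x\,R_n(\bar x)$ iff $n\in S$. So different sets $S$ give different theories, and there are $2^{\aleph_0}$ infinite sets $S$.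

*Proof of item 3.* By Theorem A(3) and Lemma 2, the vectors $1_e$ are linearly independent in $R[M]$. For $n\in S$ let $Y_n$ be the $R$-span of $\{1_e:|e|=n\}$. It is invariant under $\mathrm{Aut}(M)$, and it is nonzero by Theorem A(2) and $R\ne0$. The $Y_n$ are spanned by disjoint parts of an independent family, so $\sum_{n\in S}Y_n=\bigoplus_{n\in S}Y_n$. For $T\subseteq S$ put $Y_T=\bigoplus_{n\in T}Y_n$. If $T\subseteq T'$ then $Y_T\subseteq Y_{T'}$. If $n\in T\setminus T'$, then $0\ne Y_n\subseteq Y_T$ while $Y_n\cap Y_{T'}=0$, so $Y_T\not\subseteq Y_{T'}$. Hence $T\mapsto Y_T$ is an order embedding. An infinite strictly increasing chain of subsets of $S$ gives one of submodules.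

*Proof of item 4.* Let $\prec$ be a well-ordering of $M$; the relation $\sqsubseteq$ is defined by (1) as before. Take the chain (2). In the proof of Proposition 1, leading terms exist because supports are finite. Step ($\alpha$) needs only that nonempty sets have $\prec$-least elements, Step ($\beta$) only that $\prec$ is a linear order, and Step ($\gamma$) only Step ($\alpha$) and the chain. So all three hold here. Only Step 4, which used that $P(a)$ is finite, has to change. By Step ($\gamma$) choose $b_0,b_1,\dots$ with $n(b_0)<n(b_1)<\cdots<\infty$; these are distinct. Color a pair $i<j$ by whether $b_i\prec b_j$ or $b_j\prec b_i$. By Ramsey's theorem some infinite subsequence has all its pairs of one color. The second color is impossible, since it would give an infinite descending sequence. So the subsequence is $\prec$-increasing. Along it $n$ strictly increases, so by Step ($\beta$) no two of its terms, earlier and later, are related by $\sqsubseteq$.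

*Proof of item 5.* We push a nice enumeration of $N$ down to $M$. Suppose $\prec$ is a nice enumeration of $N$. For $c\in M$ let $a_c$ be the $\prec$-least element of $\pi^{-1}(c)$, which is nonempty as $\pi$ is surjective. Fibers over different points are disjoint, so $c\mapsto a_c$ is injective. Put $c<c'$ iff $a_c\prec a_{c'}$. This orders $M$ like an infinite subset of $N$, hence in type $\omega$, so $<$ is an enumeration of $M$.

We show that $<$ is nice. Let $c_0<c_1<\cdots$. Then $a_{c_0}\prec a_{c_1}\prec\cdots$. By niceness of $\prec$ there are $i<j$ and $\sigma\in\mathrm{Aut}(N)$ with $\sigma(a_{c_i})=a_{c_j}$ and $\sigma(\{x:x\prec a_{c_i}\})\subseteq\{x:x\prec a_{c_j}\}$. Then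
$$\bar\sigma(c_i)=\bar\sigma\pi(a_{c_i})=\pi\sigma(a_{c_i})=\pi(a_{c_j})=c_j.$$
If $c<c_i$, then $a_c\prec a_{c_i}$, so $\sigma(a_c)\prec a_{c_j}$. Moreover $\sigma(a_c)\in D$ since $D$ is invariant, and $\pi(\sigma(a_c))=\bar\sigma(c)$. So $\sigma(a_c)$ lies in the fiber over $\bar\sigma(c)$, and since $a_{\bar\sigma(c)}$ is the least element of that fiber,
$$a_{\bar\sigma(c)}\preceq\sigma(a_c)\prec a_{c_j},$$
that is, $\bar\sigma(c)<c_j$. Thus $\bar\sigma$ witnesses $c_i\sqsubseteq c_j$ for the enumeration $<$ of $M$. So $<$ is a nice enumeration of $M$, contradicting Theorem B.

For an $\omega$-categorical expansion $N$ of $M$ on the same domain, take $D=N$ and $\pi$ the identity. Every automorphism of $N$ is an automorphism of $M$, so $\bar\sigma=\sigma$ works. $\blacksquare$
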